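\title{Limits of maps of finite order and non-isolated periodic points in positive characteristic}

\begin{abstract}
Let $K$ be a field of characteristic $p>0$ that is complete for a nontrivial ultrametric absolute value. We disprove the conjecture that a periodic point of an analytic map over $K$ whose multiplier is a root of unity is either isolated as a periodic point or has a neighborhood on which an iterate of the map is the identity. For every such $K$ and every root of unity $\lambda\in K$ we construct a series $\lambda z+\cdots$, convergent on the closed unit disk, for which $0$ is a limit of periodic points and no iterate is the identity near $0$. For $\lambda=1$, any sequence of points of the closed disk can be made periodic. The examples are limits of maps of order $p^n$. The key step approximates a map of order $p^n$ by maps of order $p^{n+1}$ that agree with it on a given finite invariant set; these are lifts through Artin--Schreier covers of the disk that are close to the Frobenius map.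
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $K$ be a field of characteristic $p>0$, complete for a nontrivial ultrametric absolute value $|\cdot|$; nothing else is assumed about $K$. Let $f$ be a power series over $K$ that converges on an open disk $D\subset K$ and satisfies $f(D)\subset D$. We write $f^{\circ m}$ for iterates and $f^m$ for powers. A point $z_0\in D$ is \emph{periodic} if $f^{\circ s}(z_0)=z_0$ for some $s\ge1$; if $s$ is minimal, $(f^{\circ s})'(z_0)$ is the \emph{multiplier} of $z_0$. The point $z_0$ is \emph{isolated as a periodic point} if some neighborhood of $z_0$ contains no other periodic point. The subject of this paper is the following conjecture, posed in the work of Lindahl and Rivera-Letelier \cite{LR}.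

\begin{quote}
\textbf{Conjecture.} \emph{In positive characteristic, every periodic point whose multiplier is a root of unity is either isolated as a periodic point, or has a neighborhood $U$ such that $f^{\circ m}(z)=z$ for some $m\ge1$ and all $z\in U$.}
\end{quote}

A map and its iterates have the same periodic points, so we may take $z_0=0$ fixed with multiplier $1$. For each single $m$, the series $f^{\circ m}(z)-z$ either vanishes identically or has an isolated zero at $0$. The Conjecture asks for uniformity in $m$: if no iterate is the identity, points of larger and larger periods should stay away from $0$. If $f=z+ez^d+\cdots$ with $e\ne0$ and $d\geq2$, then induction on $m$ gives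
\begin{equation}\label{eq:leading}
f^{\circ m}=z+mez^d+\cdots .
\end{equation}
In characteristic zero the leading term would survive for all $m$, so that no iterate could be the identity. In characteristic $p$ it dies at $m=p$, and both alternatives of the Conjecture occur. The iterates of $z/(1+cz)$ are $z/(1+mcz)$, and the $p$-th one is the identity. On the other hand, let $f$ have coefficients in $\mathbb F_p$. Then $f^{\circ m}-z$ is either $0$ or of the form $e_mz^{d_m}+\cdots$ with $|e_m|=1$ and all coefficients of absolute value at most $1$, in which case $|f^{\circ m}(z)-z|=|z|^{d_m}\neq0$ for $0<|z|<1$. So the Conjecture holds at $0$ for all such $f$; for $z+z^2$, whose iterates have degree $2^m$, the point $0$ is isolated. These cases suggest the Conjecture. What they hide is the size of $e_m$: if the coefficients of $f$ merely satisfy $|f_i|\le1$, the same estimate excludes solutions of $f^{\circ m}(z)=z$ only from $0<|z|<|e_m|$, and $e_m$ might tend to $0$. We show that this does happen.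

Let $\mathcal O_K=\{z\in K:|z|\le1\}$. The \emph{Tate algebra} $K\langle z\rangle$ consists of the series $g=\sum g_iz^i$ with $g_i\to0$, that is, of the series that converge on $\mathcal O_K$; it carries the \emph{Gauss norm} $|g|=\max_i|g_i|$. A series with $|f|\le1$ maps $\mathcal O_K$ to itself and can be iterated in $K\langle z\rangle$. We say that such an $f$ has \emph{order} $m$ if $m\ge1$ is minimal with $f^{\circ m}=z$.

\begin{theorem}\label{thm:A}
Let $(\alpha_n)_{n\ge1}$ be any sequence in $\mathcal O_K$ and let $0<\eta<1$. There is $f\in K\langle z\rangle$ with $f(0)=0$, $f'(0)=1$ and $|f-z|\le\eta$ such that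
\begin{enumerate}
\item[(1)] $f^{\circ p^n}(\alpha_n)=\alpha_n$ for every $n$, and every $\alpha_n$ has multiplier $1$;
\item[(2)] $f^{\circ m}\ne z$ in $K\langle z\rangle$ for every $m\ge1$; hence $f^{\circ m}(z)=z$ has only finitely many solutions in $\mathcal O_K$, and no iterate of $f$ is the identity on a nonempty open subset of $\mathcal O_K$.
\end{enumerate}
\end{theorem}

This disproves the Conjecture over every $K$. Take $\alpha_n\to0$ with $0<|\alpha_n|<1$ and $D=\{|z|<1\}$. Since $f(0)=0$ and $|f|\le1$, we have $|f(z)|\le|z|$ on $\mathcal O_K$, so $f(D)\subset D$. The point $0$ is fixed with multiplier $1$, it is the limit of the periodic points $\alpha_n\ne0$, and no iterate of $f$ is the identity near $0$. The multiplier $1$ is not special.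

\begin{theorem}\label{thm:B}
For every root of unity $\lambda\in K$ there is $g\in K\langle z\rangle$ with $|g|\le1$, $g(0)=0$ and $g'(0)=\lambda$ such that $0$ is a limit of nonzero periodic points of $g$ in $K$ and no iterate of $g$ is the identity near $0$.
\end{theorem}

As before, $g$ maps the open unit disk into itself. Since the sequence in Theorem~\ref{thm:A} is arbitrary, the dichotomy of the Conjecture can fail at a dense set of points at once.

\begin{corollary}\label{cor:C}
If $K$ has a countable dense subset (for example, $K=\mathbb F_q((t))$ or the completion of its algebraic closure), there is $f$ as in Theorem~\ref{thm:A} whose periodic points of multiplier $1$ are dense in $\mathcal O_K$. None of these points is isolated as a periodic point, and no iterate of $f$ is the identity on a nonempty open set.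
\end{corollary}

The construction starts from the second alternative of the Conjecture. For a map of finite order every point is periodic. We build maps $f_n$ of order $p^n$ that converge to a map $f$ of infinite order. A point that is periodic for each $f_n$ need not be periodic for the limit, unless its orbit is left untouched from some stage on. So we must raise the order by a small perturbation that freezes finitely many orbits.

\begin{proposition}\label{prop:lift}
Let $n\ge1$, let $f\in K\langle z\rangle$ with $|f|\le1$ have order $p^n$, let $E\subset\mathcal O_K$ be finite with $f(E)\subset E$, and let $\delta>0$. There is $\tilde f\in K\langle z\rangle$ with $|\tilde f|\le1$, of order exactly $p^{n+1}$, with $|\tilde f-f|\le\delta$ and $\tilde f=f$ on $E$.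
\end{proposition}

\begin{remark}\label{rem:charzero}
The analogous statement is false in characteristic zero. There, by \eqref{eq:leading}, a map of finite order that fixes $0$ with multiplier $1$ is the identity, so a map of order $m$ fixing $0$ has a primitive $m$-th root of unity as multiplier. With $E=\{0\}$, the quantity $|\tilde f-f|\ge|\tilde f'(0)-f'(0)|$ is then bounded below by a positive constant depending only on $f$. In characteristic $p$ the only $p^n$-th root of unity is $1$, and the multiplier does not see the order.
\end{remark}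

Section~\ref{sec:tate} collects what we need about Tate algebras, and Section~\ref{sec:theorems} derives the theorems from Proposition~\ref{prop:lift}. Section~\ref{sec:examples} explains how to raise the order and does so by hand from order $1$ to $p$ and from order $2$ to $4$. Section~\ref{sec:lift} proves the proposition.

\section{Tate algebras}\label{sec:tate}

Let $k$ be the residue field of $\mathcal O_K$. Besides $K\langle z\rangle$ we use the algebra $K\langle x,z\rangle$ of series $\sum g_{ij}x^iz^j$ with $g_{ij}\to0$, again normed by the largest absolute value of a coefficient. Let $B$ be either algebra. It is complete because $K$ is. Its unit ball $\{|g|\le1\}$ is a ring, and reducing coefficients gives a ring homomorphism $g\mapsto\bar g$ onto the polynomial ring over $k$, with kernel $\{|g|<1\}$. Every nonzero $g$ acquires norm $1$ after division by one of its coefficients, and polynomial rings over $k$ are domains; hence the Gauss norm is multiplicative. If $|g|<1$, then $1+g$ is a unit of norm $1$, by the geometric series. For $g\in K\langle z\rangle$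 and $\alpha\in\mathcal O_K$ we have $|g(\alpha)|\le|g|$ and $|g'|\le|g|$.

Let $g_i\in B$ with $g_i\to0$ and let $u,w\in B$ have norm at most $1$. Since $u^i-w^i=(u-w)(u^{i-1}+u^{i-2}w+\dots+w^{i-1})$,
\begin{equation}\label{eq:divdiff}
\sum_i g_iu^i-\sum_i g_iw^i=(u-w)\gamma\quad\text{for some }\gamma\in B\text{ with }|\gamma|\le\max_i|g_i| .
\end{equation}
For $f\in K\langle z\rangle$ with $|f|\le1$, the map $g\mapsto g\circ f=\sum g_if^i$ is a $K$-algebra endomorphism of $K\langle z\rangle$, and for $|f|,|\hat f|\le1$ we have
\begin{equation}\label{eq:comp}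
|g\circ f|\le|g|,\qquad |g\circ f-g\circ\hat f|\le|g|\,|f-\hat f| ,
\end{equation}
the second bound by \eqref{eq:divdiff}. Also by \eqref{eq:divdiff}, the kernel of evaluation at $\alpha\in\mathcal O_K$ is $(z-\alpha)$, which is therefore a maximal ideal. By the Weierstrass preparation theorem \cite[\S5.2.1--5.2.2]{BGR}, every nonzero element of $K\langle z\rangle$ is a unit times a polynomial. Hence it has finitely many zeros in $\mathcal O_K$, and $K\langle z\rangle$ is a principal ideal domain: an ideal $I$ is generated by a generator of $I\cap K[z]$.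

\begin{lemma}\label{lem:iter}
Let $f,\hat f\in K\langle z\rangle$ have norm at most $1$, and let $m\ge0$.
\begin{enumerate}
\item[(a)] $|f^{\circ m}-\hat f^{\circ m}|\le|f-\hat f|$.
\item[(b)] $f^{\circ m}-z=(f-z)(m+\epsilon_m)$ with $|\epsilon_m|\le|f-z|$. In particular, if $|f-z|<1$ and $p\nmid m$, then $f^{\circ m}-z$ is a unit times $f-z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both parts hold for $m=0$, and we use induction. For (a), write
\[
f^{\circ(m+1)}-\hat f^{\circ(m+1)}=\bigl(f^{\circ m}\circ f-f^{\circ m}\circ\hat f\bigr)+\bigl(f^{\circ m}-\hat f^{\circ m}\bigr)\circ\hat f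
\]
and bound both terms by \eqref{eq:comp}. For (b), put $\phi=f-z$, so $|\phi|\le1$, and $\psi=m+\epsilon_m$, so $|\psi|\le1$. By \eqref{eq:divdiff}, $\phi\circ f^{\circ m}-\phi=(f^{\circ m}-z)\gamma=\phi\psi\gamma$ with $|\gamma|\le|\phi|$. Therefore $f^{\circ(m+1)}-z=(f^{\circ m}-z)+\phi\circ f^{\circ m}=\phi\,(\psi+1+\psi\gamma)$, and $\epsilon_{m+1}=\epsilon_m+\psi\gamma$ has norm at most $|\phi|$. If $p\nmid m$, then $|m|=1>|\epsilon_m|$ and $m+\epsilon_m$ is a unit.
\end{proof}

Part (b) explains why only powers of $p$ appear in Theorem~\ref{thm:A}. If $|f-z|<1$, then $|f^{\circ p^l}-z|<1$ by (a) with $\hat f=z$, so $f^{\circ p^lm}$ and $f^{\circ p^l}$ have the same fixed points in $\mathcal O_K$ when $p\nmid m$: every minimal period is a power of $p$.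

The map $\tilde f$ of Proposition~\ref{prop:lift} will come from a ring automorphism of $K\langle z\rangle$ produced by Galois theory, with no information on continuity. The next lemma supplies it.

\begin{lemma}\label{lem:hom}
Every $K$-algebra homomorphism $\varphi:K\langle z\rangle\to K\langle z\rangle$ satisfies $|\varphi(g)|\le|g|$ for all $g$. Consequently $|\varphi(z)|\le1$ and $\varphi(g)=g\circ\varphi(z)$ for all $g$.
\end{lemma}

\begin{proof}
Let $u=\varphi(g)$ and suppose $|u|>|g|$. Dividing $g$ and $u$ by a coefficient of $u$ of maximal absolute value, we may assume $|u|=1>|g|$. Since $1+g$ is a unit, so is $1+u$. If $|1+u|<1$, then $\bar u=-1$. If $|1+u|=1$, then $(1+u)^{-1}$ has norm $1$ too, so $1+\bar u$ is a unit of $k[z]$, that is, a constant. In both cases $\bar u$ is a constant, nonzero because $|u|=1$. Thus $|u(0)|=1>|g|$, and $u(0)-g$ is a unit. Its image $u(0)-u$ vanishes at $0$ and is not a unit, a contradiction. For the last claim, $\varphi$ and $g\mapsto g\circ\varphi(z)$ are continuous and agree on the dense subring $K[z]$.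
\end{proof}

The last lemma says that a small perturbation of the curve $x=z^p$ in the bidisk is still a disk with coordinate $z$. Parts (a) and (b) are cases of Weierstrass preparation in $x$ and Weierstrass division in $z$ \cite[\S5.2.1--5.2.2]{BGR}; the direct proofs are short.

\begin{lemma}\label{lem:frob}
Let $A=K\langle x\rangle$, let $\rho\in K\langle x,z\rangle$ with $|\rho|\le\theta<1$, and put $P=z^p-x+\rho$.
\begin{enumerate}
\item[(a)] There is a unique $X\in K\langle z\rangle$ with $|X|\le1$ and $X=z^p+\rho(X,z)$. It satisfies $|X-z^p|\le\theta$. For $u\in K\langle z\rangle$ with $|u|\le1$, the series $X\circ u$ is the only $W$ with $|W|\le1$ and $W=u^p+\rho(W,u)$. The substitution $x\mapsto X$ induces an isomorphism $K\langle x,z\rangle/(P)\cong K\langle z\rangle$.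
\item[(b)] If $\rho\in A[z]$ and $\deg_z\rho<p$, then the substitution $x\mapsto X$ induces an isomorphism $A[z]/(P)\cong K\langle z\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $W\mapsto u^p+\rho(W,u)$ sends the unit ball of $K\langle z\rangle$ to itself and, by \eqref{eq:divdiff}, multiplies distances by at most $\theta$. As the ball is complete, there is a unique fixed point. The case $u=z$ gives $X$, with $|X-z^p|=|\rho(X,z)|\le\theta$; composing the equation of $X$ with $u$ shows that $X\circ u$ is the fixed point for general $u$. The substitution $G(x,z)\mapsto G(X,z)$ is onto $K\langle z\rangle$, and its kernel is $(x-X)$ because $G(x,z)-G(X,z)\in(x-X)$ by \eqref{eq:divdiff}. Finally,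
\[
P=P(x,z)-P(X,z)=-(x-X)+\bigl(\rho(x,z)-\rho(X,z)\bigr)=(x-X)(-1+\gamma)
\]
with $|\gamma|\le\theta<1$, so $(P)=(x-X)$.

(b) It suffices to show that every $G\in K\langle x,z\rangle$ is uniquely $G=G_1P+G_2$ with $G_1\in K\langle x,z\rangle$, $G_2\in A[z]$ and $\deg_zG_2<p$, for then the polynomials of degree less than $p$ represent both $A[z]/(P)$ and $K\langle x,z\rangle/(P)$ bijectively. Since $P$ is monic in $z$ with coefficients in the unit ball of $A$, Euclidean division gives $z^j=q_jP+r_j$ with $|q_j|,|r_j|\le1$ and $\deg_zr_j<p$. For $G=\sum g_jz^j$ with $g_j\in A$, $g_j\to0$, take $G_1=\sum g_jq_j$ and $G_2=\sum g_jr_j$. For uniqueness, suppose $G_1P+G_2=0$ with $G_1\ne0$, and scale so that $|G_1|=1$. Reduction gives $\bar G_1\cdot(z^p-x)=-\bar G_2$ in $k[x,z]$ with $\bar G_1\ne0$; the left side has degree at least $p$ in $z$ and the right side does not.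
\end{proof}

\section{From the proposition to the theorems}\label{sec:theorems}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $c\in K$ with $0<|c|\le\eta$ and put $f_1=z/(1+cz)\in K\langle z\rangle$. Its iterates are $z/(1+mcz)$, so it has order $p$; also $|f_1|=1$, $f_1(0)=0$ and $|f_1-z|=|cz^2/(1+cz)|=|c|\le\eta$. Let $E_1$ be the union of $\{0\}$ and the $f_1$-orbit of $\alpha_1$.

Suppose that $f_n$ has order $p^n$, that $|f_n|\le1$, and that $E_n$ is a finite set containing $0,\alpha_1,\dots,\alpha_n$ with $f_n(E_n)\subset E_n$. The number $\kappa_n=|f_n^{\circ p^{n-1}}-z|>0$ measures how far $f_n$ is from having smaller order, and all later perturbations must be small compared with it. Put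
\[
\delta_n=\min\bigl(\eta,\ 1/n,\ \kappa_1/2,\ \dots,\ \kappa_n/2\bigr).
\]
Proposition~\ref{prop:lift} gives $f_{n+1}$ of order $p^{n+1}$ with $|f_{n+1}|\le1$, $|f_{n+1}-f_n|\le\delta_n$ and $f_{n+1}=f_n$ on $E_n$. Let $E_{n+1}$ be the union of $E_n$ and the $f_{n+1}$-orbit of $\alpha_{n+1}$. It is finite because $f_{n+1}$ has finite order, and $f_{n+1}(E_{n+1})\subset E_{n+1}$.

Since $\delta_n\to0$ and the norm is ultrametric, $f=\lim f_n$ exists in $K\langle z\rangle$, with $|f|\le1$ and $|f-z|\le\max(|c|,\sup_n\delta_n)\le\eta$. For $m\ge n$ we have $f_m=f_n$ on $E_n$, hence $f=f_n$ on $E_n$. So $f(0)=0$ and $f^{\circ p^n}=f_n^{\circ p^n}$ is the identity on $E_n$; in particular $f^{\circ p^n}(\alpha_n)=\alpha_n$.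

\emph{Multipliers.} Let $\alpha\in E_n$ have minimal period $s$ under $f$. Then $s$ divides $p^n$, say $s=p^j$. For $m\ge n$, the map $f_m^{\circ s}$ fixes $\alpha$ and its $p^{m-j}$-th iterate is $z$. By the chain rule, $\lambda_m=(f_m^{\circ s})'(\alpha)$ satisfies $(\lambda_m-1)^{p^{m-j}}=\lambda_m^{p^{m-j}}-1=0$, so $\lambda_m=1$. By Lemma~\ref{lem:iter}(a), $f_m^{\circ s}\to f^{\circ s}$, and $|g'(\alpha)|\le|g|$ for all $g$; hence $(f^{\circ s})'(\alpha)=1$. This proves (1), and $\alpha=0$ gives $f'(0)=1$.

\emph{Infinite order.} We have $|f-f_n|\le\sup_{m\ge n}\delta_m\le\kappa_n/2$, so Lemma~\ref{lem:iter}(a) gives $|f^{\circ p^{n-1}}-f_n^{\circ p^{n-1}}|<\kappa_n=|f_n^{\circ p^{n-1}}-z|$. Thus $f^{\circ p^{l}}\ne z$ for every $l\ge0$. Let $m=p^lm'$ with $p\nmid m'$. Since $|f^{\circ p^l}-z|\le|f-z|<1$, Lemma~\ref{lem:iter}(b) applied to $f^{\circ p^l}$ shows that $f^{\circ m}-z$ is a unit times $f^{\circ p^l}-z$, hence nonzero. It has finitely many zeros in $\mathcal O_K$, whereas nonempty open subsets of $\mathcal O_K$ are infinite because the absolute value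 is nontrivial. This proves (2).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Since $\mathcal O_K$ is open in $K$, it contains a dense sequence $(\alpha_n)$; apply Theorem~\ref{thm:A} to it. If $U$ is a neighborhood of $z_0\in\mathcal O_K$, then $(U\cap\mathcal O_K)\setminus\{z_0\}$ contains a nonempty open set and hence some $\alpha_n$, so no periodic point is isolated. In $\mathbb F_q((t))$ the Laurent polynomials are dense. In its algebraic closure the countably many elements algebraic over $\mathbb F_q(t)$ are dense: if $\beta$ is a root of a monic polynomial $\Pi$, and $\Pi_1=\prod(S-\beta_i)$ is monic of the same degree with nearby coefficients in $\mathbb F_q(t)$, then $\prod|\beta-\beta_i|=|\Pi_1(\beta)-\Pi(\beta)|$ is small, so some $\beta_i$ is close to $\beta$.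
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We lift a map from Theorem~\ref{thm:A} through $z\mapsto z^\ell$, where $\ell$ is the order of $\lambda$. Here $p\nmid\ell$, since $\lambda^{pi}=1$ implies $(\lambda^i-1)^p=0$. Choose nonzero $\gamma_n\in\mathcal O_K$ with $\gamma_n\to0$, and let $f$ be given by Theorem~\ref{thm:A} for $\alpha_n=\gamma_n^\ell$ and some $\eta<1$. Write $f=zu$; then $u(0)=1$ and $|u-1|=|f-z|<1$.

There is a series $V=1+\sum_{i\ge1}V_iW^i\in\mathbb F_p[[W]]$ with $V^\ell=1+W$: the coefficient of $W^i$ in $V^\ell$ is $\ell V_i$ plus a polynomial in $V_1,\dots,V_{i-1}$, and $\ell$ is invertible in $\mathbb F_p$. Since $|V_i|\le1$ and $|u-1|<1$, the series $\varrho=V(u-1)$ converges in $K\langle z\rangle$, and $\varrho^\ell=u$, $\varrho(0)=1$, $|\varrho|=1$. Put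
\[
g(z)=\lambda z\,\varrho(z^\ell).
\]
Then $|g|=1$, $g(0)=0$, $g'(0)=\lambda$, and $g(z)^\ell=z^\ell u(z^\ell)=f(z^\ell)$. By induction, $g^{\circ(m+1)}(z)^\ell=f\bigl(g^{\circ m}(z)^\ell\bigr)=f^{\circ(m+1)}(z^\ell)$, so $g^{\circ m}(z)^\ell=f^{\circ m}(z^\ell)$ for all $m$. Moreover $g(\zeta z)=\zeta g(z)$ whenever $\zeta\in K$ and $\zeta^\ell=1$, and the iterates of $g$ inherit this property.

With $s=p^n$ we get $g^{\circ s}(\gamma_n)^\ell=f^{\circ s}(\alpha_n)=\gamma_n^\ell$, so $g^{\circ s}(\gamma_n)=\zeta\gamma_n$ with $\zeta\in K$, $\zeta^\ell=1$. Then $g^{\circ si}(\gamma_n)=\zeta^i\gamma_n$ for all $i$, and $g^{\circ s\ell}(\gamma_n)=\gamma_n$. Thus the $\gamma_n$ are nonzero periodic points tending to $0$. If $g^{\circ m}$ were the identity near $0$, then $f^{\circ m}(z^\ell)=z^\ell$ for all small $z$; these $z^\ell$ form an infinite set, contradicting Theorem~\ref{thm:A}(2).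
\end{proof}

\section{Raising the order by deforming Frobenius}\label{sec:examples}

To find the construction, suppose that $\tilde f$ has order $p^{n+1}$ and is close to a map $f$ of order $p^n$. Then $\tau=\tilde f^{\circ p^n}$ has order $p$ and is close to $z$ by Lemma~\ref{lem:iter}(a). The product $X=\prod_{j<p}\tau^{\circ j}$ satisfies $X\circ\tau=X$ and is close to $z^p$. One may think of $x=X(z)$ as the quotient of the disk by $\tau$: a cyclic cover of degree $p$ that is close to the Frobenius map $z\mapsto z^p$. As $\tilde f$ commutes with $\tau$, it should induce a map of the $x$-disk, close to the map $F$ that $f=\sum f_iz^i$ induces through Frobenius,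
\[
F=\sum f_i^px^i,\qquad F(z^p)=f(z)^p .
\]
We reverse this picture. We keep $F$ exactly, construct a cyclic cover $x=X(z)$ of degree $p$ with $X$ close to $z^p$, and lift $F$ to a map $\tilde f$ of order $p^{n+1}$ with $X\circ\tilde f=F\circ X$. Closeness then comes for free: $\tilde f^{\,p}\approx X\circ\tilde f=F\circ X\approx F(z^p)=f^p$, and $\tilde f^{\,p}-f^p=(\tilde f-f)^p$. The covers are given by equations
\[
Y^p-C^{p-1}Y=b(x),\qquad C\in K,\ 0<|C|<1,
\]
with deck transformation $Y\mapsto Y+C$. As $C\to0$ the equation tends to the inseparable equation $Y^p=b$, which is why such a cover can approximate Frobenius.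

\begin{example}[from order $1$ to order $p$]\label{ex:one}
Let $f=z$, so $F=x$, and take $b=1/x$. With $z=1/Y$ the equation $Y^p-C^{p-1}Y=1/x$ reads
\[
x=X(z)=\frac{z^p}{1-C^{p-1}z^{p-1}},\qquad |X-z^p|=|C|^{p-1},
\]
and $Y\mapsto Y+C$ becomes $z\mapsto z/(1+Cz)$, the map of order $p$ that starts the proof of Theorem~\ref{thm:A}. It agrees with $f$ at $z=0$, the only point above the pole of $b$.
\end{example}

\begin{example}[from order $2$ to order $4$]\label{ex:four}
Let $p=2$, so signs are irrelevant, and let $f=z/(1+cz)$ with $0<|c|<1$. Then $F=x/(1+c^2x)$. In the coordinate $s=1/x$, composition with $F$ is the automorphism $\sigma$ of $K(s)$ with $\sigma(s)=s+c^2$.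

\emph{The order.} We want to extend $\sigma$ to the cover $Y^2+CY=b$ by $\sigma'(Y)=Y+Ca$. This respects the equation if $\sigma(b)-b=C^2(a^2+a)$. Since $\sigma'^{\,2}(Y)=Y+C(a+\sigma(a))$, the extension has order $4$ if $a+\sigma(a)=1$. Take $a=s/c^2$, so $\sigma(a)=a+1$, and
\[
b_1=a^3+a=\frac{s(s+c^2)^2}{c^6},\qquad \sigma(b_1)-b_1=(a^2+a+1)+1=a^2+a .
\]
Any $b=b_0+C^2b_1$ with $\sigma(b_0)=b_0$ is admissible. The freedom in $b_0$ is what we use to make the cover a disk.

\emph{The coordinate.} We need an element $r=1/z$ whose square is close to $s=1/x$. For small $C$ the element $Y$ is nearly a square root of $b_0$, so we express $s$ through $b_0$ and squares. Let $\mu=s(s+c^2)$, which is $\sigma$-invariant, and try $b_0=\mu^{2j+1}=(\mu^js)^2+(c\mu^j)^2s$. This suggests $r=(Y+\mu^js)/(c\mu^j)$. Substituting $Y=\mu^j(cr+s)$ in $Y^2+CY=b_0+C^2b_1$ gives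
\[
c^2\mu^{2j}(r^2+s)=C\mu^j(cr+s)+C^2b_1 ,
\]
and multiplying by $xz^2/(c^2\mu^{2j})$, with $r=1/z$ and $s=1/x$,
\[
x=z^2+\frac{Cz(cx+z)}{c^2\mu^j}+\frac{C^2z^2\,xb_1}{c^2\mu^{2j}},\qquad \frac1\mu=\frac{x^2}{1+c^2x},\quad xb_1=\frac{(1+c^2x)^2}{c^6x^2}.
\]
For $j=0$ the last term has a pole at $x=0$. It is small for small $C$, but no choice of $C$ removes the pole, and Lemma~\ref{lem:frob} does not apply. For $j=1$ the deeper pole of $b_0=\mu^3$ absorbs the pole of $b_1$, and the equation takes the two equivalent forms
\begin{align}
c^2\mu(r^2+s)&=C(cr+s)+C^2(s+c^2)/c^6,\label{eq:exrs}\\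
x&=z^2+\rho(x,z),\qquad\rho=\frac{Cx^2z(cx+z)}{c^2(1+c^2x)}+\frac{C^2x^2z^2}{c^8}.\label{eq:exxz}
\end{align}

\emph{The map.} Let $0<|C|<|c|^4$. Then $|\rho|<1$, and Lemma~\ref{lem:frob}(a) solves \eqref{eq:exxz} as $x=X(z)$. From $\sigma'(Y)=Y+Cs/c^2$ and $r=(Y+\mu s)/(c\mu)$ we get $\sigma'(r)=r+c+C/(c^3(s+c^2))$. So we define
\[
\tilde f=\frac{z}{1+cz+\dfrac{CzX}{c^3(1+c^2X)}}\in K\langle z\rangle,\qquad |\tilde f|=1,\qquad|\tilde f-f|=\frac{|C|}{|c|^3},
\]
where the last equality follows from $\tilde f-f=f\tilde f\cdot CX/(c^3(1+c^2X))$. The order can be verified directly. In the fraction field of $K\langle z\rangle$ put $r=1/z$ and $s=1/X$. The substitution $(s,r)\mapsto\bigl(s+c^2,\ r+c+C/(c^3(s+c^2))\bigr)$ fixes $\mu$. It adds $c^2\mu\cdot C^2/(c^6(s+c^2)^2)=C^2s/(c^4(s+c^2))$ to the left side of \eqref{eq:exrs}, and it adds $C^2/(c^2(s+c^2))+C^2/c^4$, the same quantity, to the right side. Hence the pair $(F\circ X,\tilde f)$ satisfies \eqref{eq:exxz}, and the uniqueness in Lemma~\ref{lem:frob}(a) gives $X\circ\tilde f=F\circ X$. So composition with $\tilde f=z+\cdots$,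 which is injective and extends to the fraction field, acts on $(s,r)$ by this substitution. Applying it twice fixes $s$ and sends $r$ to
\[
r+\frac{C}{c^3}\Bigl(\frac1{s+c^2}+\frac1s\Bigr)=r+\frac{C}{c\mu}\ne r ;
\]
applying it four times sends $r$ to $r+2C/(c\mu)=r$. Thus $\tilde f$ has order $4$, it fixes $0$, and $\tilde f\to f$ as $C\to0$.
\end{example}

The example separates three tasks. The choice of $a$ and $b_1$ produces the order. A small $C$ makes the cover close to Frobenius in the Gauss norm. Deep poles of the invariant $b_0$ make it close to Frobenius at finitely many bad points, where a small constant does not help. In the general proof we also place poles of $b_0$ at the points $\alpha^p$ with $\alpha\in E$: then $\alpha$ is the only point above $\alpha^p$, and the relation $X\circ\tilde f=F\circ X$ determines $\tilde f$ on $E$.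

\section{Proof of Proposition~\ref{prop:lift}}\label{sec:lift}

Fix $n,f,E,\delta$ as in the proposition. Let $A=K\langle x\rangle$, let $L$ be its fraction field, and write $g'=dg/dx$, a derivation of $L$ that preserves $A$ and kills $p$-th powers.

\subsection{The Frobenius twist}

For $g=\sum g_iz^i\in K\langle z\rangle$ put $g^*=\sum g_i^px^i\in A$. The map $g\mapsto g^*$ is an injective ring homomorphism with $|g^*|=|g|^p$ and $g^*(z^p)=g(z)^p$. Its image is the ring $A_1$ of series in $A$ with coefficients in $K^p$; this ring is stable under $d/dx$, and we let $L_1\subset L$ be its fraction field. If $K$ is perfect, then $A_1=A$ and $L_1=L$. But $\mathbb F_q((t))$ is not perfect, and we shall have to extract $p$-th roots of coefficients, so all auxiliary elements are chosen in $L_1$.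

Let $F=f^*$. By continuity, $(g\circ f)^*=\sum g_i^p(f^*)^i=g^*\circ F$. Hence $F^{\circ m}=(f^{\circ m})^*$, and $F$ has order $p^n$. The map $\sigma(g)=g\circ F$ is a $K$-automorphism of $A$ with $\sigma^m(x)=F^{\circ m}$; it extends to $L$, preserves $A_1$ because $\sigma(g^*)=(g\circ f)^*$, and has order $p^n$ on both $L$ and $L_1$ because $x\in A_1$. For $g\in L$ put
\[
\operatorname{N}(g)=\prod_{i<p^n}\sigma^i(g),\qquad\operatorname{Tr}(g)=\sum_{i<p^n}\sigma^i(g).
\]
Both are $\sigma$-invariant. A superscript $\sigma$ denotes the subring of invariants.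

\subsection{The data $a$, $b_1$, $b_0$}

Recall that if an automorphism $\sigma$ of a field $L_1$ has finite order, then $L_1/L_1^\sigma$ is cyclic Galois with group $\langle\sigma\rangle$, the trace maps $L_1$ onto $L_1^\sigma$, and an element has trace $0$ if and only if it has the form $\sigma(b)-b$ (additive Hilbert 90). Choose $a\in L_1$ with $\operatorname{Tr}(a)=1$. Then $\operatorname{Tr}(a^p-a)=\operatorname{Tr}(a)^p-\operatorname{Tr}(a)=0$, so there is $b_1\in L_1$ with
\begin{equation}\label{eq:b1}
\sigma(b_1)-b_1=a^p-a .
\end{equation}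
Choose $\omega\in A_1\setminus\{0\}$ with $\omega b_1\in A_1$. We have no control over the poles of $b_1$; they must be absorbed by $b_0$.

The invariant $b_0$ must not be a $p$-th power, since $x$ is to be expressed through $b_0$ and $p$-th powers. So we need an invariant with nonzero derivative. The polynomial $\chi(S)=\prod_{i<p^n}(S-\sigma^i(x))=\sum c_jS^j$ has coefficients in $A_1^\sigma$. Differentiating $\sum c_jx^j=0$ gives
\[
\sum_j c_j'x^j=-\frac{d\chi}{dS}(x)=-\prod_{0<i<p^n}\bigl(x-\sigma^i(x)\bigr)\ne0 ,
\]
because $F$ has order $p^n$. Hence some $\nu=c_j\in A_1^\sigma$ has $\nu'\ne0$.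

Dividing $\nu$ by the $p$-th power of an invariant creates poles without affecting the differentiation. The poles should lie at the poles of $b_1$, at the zeros of $\nu'$ (we shall divide by $b_0'$), and at the points $\alpha^p$. Put
\[
h_0=\operatorname{N}\Bigl(\omega\,\nu'\prod_{\alpha\in E}(x-\alpha^p)\Bigr)\in A_1^\sigma\setminus\{0\},\qquad h=h_0^M,\qquad b_0=\nu h^{-p}\in L_1^\sigma ,
\]
with $M\ge1$ to be fixed now. Then $b_0'=\nu'h^{-p}\ne0$. (In Example~\ref{ex:four}, $\nu=1/\mu$ and the more economical $h=\nu^2$ give $b_0=\mu^3$.) For a maximal ideal $\mathfrak p=(\pi)$ of $A$, let $v_{\mathfrak p}$ be the valuation of $L$ that counts the exponent of $\pi$, and $A_{\mathfrak p}=\{v_{\mathfrak p}\ge0\}$. Let $Z$ be the finite set of maximal ideals containing $h_0$. For $\mathfrak p\in Z$ and $v=v_{\mathfrak p}$ put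
\[
H=v(h)=Mv(h_0),\qquad J=pH-v(\nu')-1 .
\]
As $M\to\infty$, both $J$ and $J-H=(p-1)H-v(\nu')-1$ tend to infinity. Fix $M$ such that for all $\mathfrak p\in Z$
\begin{equation}\label{eq:M}
J\ge H\ge1,\qquad v(b_1)\ge-J .
\end{equation}
None of the data chosen so far depends on the constant $C$ that enters next.

\subsection{A cyclic extension to which $\sigma$ lifts}

Let $C\in K$ with $0<|C|<1$; it will be fixed in Section~\ref{ss:gauss}. Put $b=b_0+C^pb_1$. By \eqref{eq:b1} and $\sigma(b_0)=b_0$ we have $\sigma(b)-b=C^p(a^p-a)$.

The polynomial $S^p-C^{p-1}S-b$ is irreducible over $L$. Indeed, replacing $S$ by $CS$ turns it into $C^p(S^p-S-\beta)$ with $\beta=C^{-p}b$ and $\sigma(\beta)-\beta=a^p-a$. An Artin--Schreier polynomial $S^p-S-\beta$ is either irreducible or has a root in the ground field. Suppose $y\in L$ is a root. Then $e=\sigma(y)-y-a$ satisfies $e^p-e=\sigma(\beta)-\beta-(a^p-a)=0$, so $e\in\mathbb F_p$. Taking traces, $p^ne=\operatorname{Tr}(\sigma(y)-y)-\operatorname{Tr}(a)=-1$. This is impossible since $p^ne=0$; here we use $n\ge1$.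

Let $L'=L(Y)$ with $Y^p-C^{p-1}Y=b$, so $[L':L]=p$. Since
\[
(Y+Ca)^p-C^{p-1}(Y+Ca)=b+C^p(a^p-a)=\sigma(b),
\]
the automorphism $\sigma$ extends to an automorphism $\sigma'$ of $L'$ with $\sigma'(Y)=Y+Ca$. By induction $\sigma'^{\,m}(Y)=Y+C\sum_{i<m}\sigma^i(a)$. So $\tau=\sigma'^{\,p^n}$ is the identity on $L$ and $\tau(Y)=Y+C$. Thus $\tau$ has order $p$, and $L'/L$ is Galois with group $\langle\tau\rangle$. If $\sigma'^{\,m}$ is the identity, then $p^n\mid m$ by restriction to $L$, and then $\tau^{m/p^n}$ is the identity, so $p^{n+1}\mid m$. Hence $\sigma'$ has order $p^{n+1}$.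

Let $A'$ be the integral closure of $A$ in $L'$; since $\sigma(A)=A$, we have $\sigma'(A')=A'$. The goal is to show that $A'$ is a Tate algebra in one variable. We recall the standard facts. As $A$ is a principal ideal domain and $L'/L$ is finite and separable, $A'$ is a Dedekind domain. Every maximal ideal $\mathfrak P$ of $A'$ lies above a maximal ideal $\mathfrak p=\mathfrak P\cap A$ of $A$, and every $\mathfrak p$ arises in this way. Each $\mathfrak P$ defines a valuation $w_{\mathfrak P}$ of $L'$, which we normalize, with values in $\mathbb Q$, so that it extends $v_{\mathfrak p}$. Then $A'$ is the set of elements with $w_{\mathfrak P}\ge0$ for all $\mathfrak P$, and $\mathfrak P$ is the set of elements of $A'$ with $w_{\mathfrak P}>0$.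

\subsection{An approximate $p$-th root of $x$}

If the cover were Frobenius itself, the coordinate upstairs would be $x^{1/p}$. The element $Y$ is nearly $b_0^{1/p}$, so we write $x$ as a polynomial in $b_0$ whose coefficients are $p$-th powers, and extract the root formally.

Every $u=\sum c_j^px^j\in A_1$ equals $\sum_{i<p}u_i^px^i$ with $u_i=\sum_jc_{pj+i}x^j\in A$; this is where coefficients in $K^p$ are needed. Writing $u/u_*=uu_*^{p-1}/u_*^p$ for $u,u_*\in A_1$, and noting $L^p\subset L_1$, we get $L_1=L^p(x)$. Since $x'=1$, we have $x\notin L^p$, so $S^p-x^p$ is irreducible over $L^p$ and $[L_1:L^p]=p$. Likewise $b_0'\ne0$ gives $b_0\notin L^p$, and since the degree is prime, $L_1=L^p(b_0)$. Therefore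
\[
x=Q(b_0),\qquad Q(S)=\sum_{i<p}e_i^pS^i,\qquad e_i\in L .
\]
Define
\[
\xi=\sum_{i<p}e_iY^i\in L',\qquad T=Y^p-b_0=C^{p-1}Y+C^pb_1,\qquad\mathcal D=\frac1{b_0'}\frac d{dx}.
\]
Then $\xi^p=Q(Y^p)=Q(b_0+T)$. The $e_i$ are not explicit, but the error $\xi^p-x$ can be written without them. The derivation $\mathcal D$ of $L$ is differentiation with respect to $b_0$: it kills the coefficients $e_i^p$ and $\mathcal Db_0=1$, so $\mathcal D^ix=Q^{(i)}(b_0)$. As $\deg Q<p$, Taylor's formula involves only the invertible factorials $i!$ with $i<p$, and gives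
\begin{equation}\label{eq:taylor}
\xi^p-x=\sum_{i=1}^{p-1}\frac{\mathcal D^ix}{i!}\,T^i .
\end{equation}
We estimate this formula twice: at each maximal ideal, using the choice of $M$, and in the Gauss norm, using the choice of $C$.

\subsection{The estimate at maximal ideals}

\begin{lemma}\label{lem:points}
Let $\mathfrak P$ be a maximal ideal of $A'$ above $\mathfrak p$, and $w=w_{\mathfrak P}$. Then $w(\xi^p-x)\ge0$, and $w(\xi^p-x)\ge1$ if $\mathfrak p\in Z$. Consequently $\xi\in A'$.
\end{lemma}

\begin{proof}
Let $v=v_{\mathfrak p}$. Nonzero constants such as $C$ and $i!$ $(i<p)$ are units of $A$ and have valuation $0$. By the quotient rule, $d/dx$ preserves $A_{\mathfrak p}$.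

Suppose $\mathfrak p\notin Z$. Then $h_0$ is a unit at $\mathfrak p$, and so are $h$ and the divisors $\omega$ and $\nu'$ of $h_0$ in $A$. Hence $b_0$, $b_1$ and $1/b_0'=h^p/\nu'$ lie in $A_{\mathfrak p}$. It follows that $\mathcal D$ preserves $A_{\mathfrak p}$, so $v(\mathcal D^ix)\ge0$, and that $Y$ is integral over $A_{\mathfrak p}$, so $w(Y)\ge0$ and $w(T)\ge0$. Every term of \eqref{eq:taylor} has $w\ge0$.

Suppose $\mathfrak p=(\pi)\in Z$. The point is that $\mathcal D$ raises valuations by at least $J$, while $T$ has a pole of order at most $J$. If $g=\pi^su$ with $u$ a unit of $A_{\mathfrak p}$, then $g'=s\pi^{s-1}\pi'u+\pi^su'$, so $v(g')\ge v(g)-1$. Also $v(1/b_0')=pH-v(\nu')=J+1$. Hence $v(\mathcal Dx)=J+1$ and $v(\mathcal Dg)\ge v(g)+J$ for all $g\in L$, and by induction $v(\mathcal D^ix)\ge1+iJ$ for $i\ge1$. Next, if $w(Y)<0$, then $w(Y^p)=pw(Y)<w(Y)=w(C^{p-1}Y)$, so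
\[
p\,w(Y)=w(b)\ge\min\bigl(v(b_0),v(b_1)\bigr)\ge\min(-pH,-J)\ge-pJ
\]
by \eqref{eq:M} and $v(b_0)=v(\nu)-pH\ge-pH$. So $w(Y)\ge-J$ in all cases, and $w(T)\ge\min(w(Y),v(b_1))\ge-J$ by \eqref{eq:M}. The $i$-th term of \eqref{eq:taylor} has $w\ge(1+iJ)-iJ=1$.

In both cases $w(\xi^p)\ge0$, because $w(x)\ge0$. So $w_{\mathfrak P}(\xi)\ge0$ for all $\mathfrak P$, and $\xi\in A'$.
\end{proof}

\subsection{The estimate in the Gauss norm}\label{ss:gauss}

The Gauss norm of $A$ is multiplicative, so it extends to an absolute value $|\cdot|$ on $L$, and this extends to ultrametric absolute values on the finite extension $L'$. Let $\|\cdot\|$ be any one of them. The numbers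
\[
R=\max(1,|b_0|,|b_1|),\qquad R'=\max_{1\le i<p}|\mathcal D^ix|>0
\]
do not depend on $C$, and $|b|\le R$. We have $\|Y\|\le R$: otherwise $\|Y\|>R\ge1$, and $\|Y^p\|$ would exceed both $\|C^{p-1}Y\|$ and $|b|$, contradicting $Y^p=C^{p-1}Y+b$. Hence $\|T\|\le|C|^{p-1}R$. Since the absolute value of $K$ is nontrivial, we can fix $C\neq0$ so small that
\[
|C|^{p-1}R<1,\qquad\varepsilon:=R'R|C|^{p-1}<1,\qquad\varepsilon\le\delta^{p^2}.
\]
Then $\|T\|^i\le|C|^{p-1}R$ for $i\ge1$, and \eqref{eq:taylor} gives
\begin{equation}\label{eq:gauss}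
\|\xi^p-x\|\le\varepsilon\quad\text{for every absolute value }\|\cdot\|\text{ on }L'\text{ extending the Gauss norm.}
\end{equation}
Put $\theta=\varepsilon^{1/p}<1$.

\subsection{The cover is a disk}

We combine the two estimates in the polynomial $P(z)=\prod_{j<p}(z-\tau^j\xi)$. Its coefficients are $\tau$-invariant, so they lie in $L$. They lie in $A'$, because $\xi\in A'$ and $\tau(A')=A'$. Since $A$ is integrally closed, $P\in A[z]$. Write $P=z^p-x+\rho$ with $\rho\in A[z]$ and $\deg_z\rho<p$.

We claim $|\rho|\le\theta$. Fix $\|\cdot\|$ as above and extend it to $L'[z]$ as the maximum over the coefficients. Each $\|\tau^j(\cdot)\|$ is again an absolute value extending the Gauss norm, so \eqref{eq:gauss} gives $\|(\tau^j\xi)^p-x\|\le\varepsilon$ for all $j$. In characteristic $p$,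
\[
\rho^p=P^p-(z^p-x)^p=\prod_{j<p}\bigl(z^p-(\tau^j\xi)^p\bigr)-\prod_{j<p}(z^p-x).
\]
All factors have norm at most $1$ and corresponding factors differ by at most $\varepsilon$, so exchanging them one at a time gives $\|\rho^p\|\le\varepsilon$. The coefficients of $\rho^p$ are the $p$-th powers of those of $\rho$, hence $|\rho|\le\theta$.

Lemma~\ref{lem:frob} now provides $X\in K\langle z\rangle$ with $|X|\le 1$, $|X-z^p|\le\theta$, and an isomorphism $A[z]/(P)\cong K\langle z\rangle$ sending $g\in A$ to $g\circ X$. In particular $A[z]/(P)$ is a domain. It is a free $A$-module, so inverting the nonzero elements of $A$ yields the domain $L[z]/(P)$, and $P$ is irreducible over $L$. Thus $P$ is the minimal polynomial of $\xi$; the elements $1,\xi,\dots,\xi^{p-1}$ are linearly independent over $L$, so $L(\xi)=L'$ and $z\mapsto\xi$ is an isomorphism $A[z]/(P)\cong A[\xi]$. The ring $A[\xi]\cong K\langle z\rangle$ is a principal ideal domain, hence integrally closed in its fraction field $L'$. Elements of $A'$ are integral over $A\subset A[\xi]$, so $A'\subset A[\xi]$;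 conversely $A[\xi]\subset A'$ by Lemma~\ref{lem:points}. From now on we identify
\[
A'=K\langle z\rangle,\qquad\xi=z,\qquad x=X,\qquad g\in A\ \text{ with }\ g\circ X .
\]

\subsection{The lifted map}

Under this identification $\sigma'$ is a $K$-algebra automorphism of $K\langle z\rangle$. Put $\tilde f=\sigma'(z)$. By Lemma~\ref{lem:hom}, $|\tilde f|\le1$ and $\sigma'(g)=g\circ\tilde f$ for all $g\in K\langle z\rangle$. Hence $\sigma'^{\,m}(g)=g\circ\tilde f^{\circ m}$, so $\tilde f^{\circ m}=z$ if and only if $\sigma'^{\,m}$ is the identity on $A'$, equivalently on $L'$. Thus $\tilde f$ has order exactly $p^{n+1}$. The equality $\sigma'(x)=\sigma(x)=F\in A$ becomes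
\begin{equation}\label{eq:semiconj}
X\circ\tilde f=F\circ X .
\end{equation}

\emph{Closeness.} By \eqref{eq:semiconj} and \eqref{eq:comp},
\[
|\tilde f^{\,p}-F\circ X|=|(z^p-X)\circ\tilde f|\le\theta,\qquad|F\circ X-f^p|=|F\circ X-F\circ z^p|\le|F|\,|X-z^p|\le\theta .
\]
Hence $|\tilde f-f|^p=|\tilde f^{\,p}-f^p|\le\theta$, and $|\tilde f-f|\le\varepsilon^{1/p^2}\le\delta$.

\emph{Agreement on $E$.} We show that for $\alpha\in E$ and $\beta\in\mathcal O_K$,
\begin{equation}\label{eq:fiber}
X(\beta)=\alpha^p\quad\text{if and only if}\quad\beta=\alpha .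
\end{equation}
The maximal ideal $\mathfrak p=(x-\alpha^p)$ of $A$ belongs to $Z$, since $x-\alpha^p$ divides $h_0$. Let $\mathfrak P$ be any maximal ideal of $K\langle z\rangle$ above $\mathfrak p$. It contains $X-\alpha^p$, and it contains $z^p-X$ by Lemma~\ref{lem:points}. So it contains $z^p-\alpha^p=(z-\alpha)^p$, hence $z-\alpha$, and $\mathfrak P=(z-\alpha)$ because the latter ideal is maximal. As there is at least one such $\mathfrak P$, we get $X-\alpha^p\in(z-\alpha)$, that is, $X(\alpha)=\alpha^p$. Conversely, if $X(\beta)=\alpha^p$, then $(z-\beta)\cap A$ is a proper ideal containing $x-\alpha^p$, so $(z-\beta)$ lies above $\mathfrak p$; then $(z-\beta)=(z-\alpha)$, and evaluating $z-\alpha$ at $\beta$ gives $\beta=\alpha$.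

Now let $\alpha\in E$. By \eqref{eq:semiconj} and \eqref{eq:fiber}, $X(\tilde f(\alpha))=F(X(\alpha))=F(\alpha^p)=f(\alpha)^p$. Here $\tilde f(\alpha)\in\mathcal O_K$, and $f(\alpha)\in E$ by the hypothesis $f(E)\subset E$, which is used only at this point. Applying \eqref{eq:fiber} to the point $f(\alpha)$ of $E$ gives $\tilde f(\alpha)=f(\alpha)$. This completes the proof of Proposition~\ref{prop:lift}, and with it the proofs of Theorems~\ref{thm:A} and~\ref{thm:B} and Corollary~\ref{cor:C}. \qed

\begin{thebibliography}{9}

\bibitem{BGR}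
Bosch, G\"untzer and Remmert, \emph{Non-Archimedean Analysis}.

\bibitem{LR}
Karl-Olof Lindahl and Juan Rivera-Letelier, \emph{Optimal cycles in ultrametric dynamics and minimally ramified power series}, arXiv:1311.4478 (2013).

\end{thebibliography}
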